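# Four random unipotent Sylow subgroups fill a finite simple group of Lie type

## Points of the projective line and $PSL_2(q)$

Let $G=PSL_2(q)$, where $q>3$ is a power of the prime $p$, and write $U^g=g^{-1}Ug$. The Sylow $p$-subgroups of $G$ are all conjugate. Choose a few of them at random, independently, and multiply them as sets. How many must we choose so that the product is very likely to be all of $G$? This can be settled by hand, and the hand computation contains two of the arguments we need later.

Let $G$ act on the projective line $\mathbb P^1(\mathbb F_q)$, which has $q+1$ points. Let $U$ be the image of the upper unitriangular matrices and $U^-$ the image of the lower unitriangular ones. Each Sylow $p$-subgroup fixes exactly one point and is regular on the other $q$ points. Sylow $p$-subgroups correspond bijectively to points, so a random Sylow subgroup is a uniformly random point. The action is 2-transitive, so every pair of distinct Sylow subgroups is conjugate to $(U,U^-)$.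

**Four fixed factors.** In $SL_2(q)$ we have
$$\begin{pmatrix}1&x\\0&1\end{pmatrix}\begin{pmatrix}1&0\\c&1\end{pmatrix}\begin{pmatrix}1&y\\0&1\end{pmatrix}=\begin{pmatrix}1+xc& x+y(1+xc)\\ c&1+cy\end{pmatrix}. \tag{1}$$
If $c\ne0$, then $x=(a-1)/c$ and $y=(d-1)/c$ give the prescribed diagonal entries $a,d$, and the determinant fixes the last entry. So $UU^-U$ contains every matrix with lower left entry $c\neq0$. A matrix $g$ with $c=0$ has nonzero lower right entry, so $gv$ has nonzero lower left entry for any $1\ne v\in U^-$. Hence $gv\in UU^-U$ and $g\in UU^-UU^-$. Thus $G=UU^-UU^-$, and taking inverses, $G=U^-UU^-U$.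

**Four random factors.** Let $U_1,\dots,U_4$ be random, with fixed points $x_1,\dots,x_4$. With probability at least $1-\frac3{q+1}$ we have $x_1\ne x_2\neq x_3\ne x_4$. Suppose so. Conjugating all four at once, let $U_2=U$ and $U_3=U^-$. Since $U_2$ is transitive on the points other than $x_2$, both $U_1$ and $U^-$ are Sylow subgroups attached to points other than $x_2$, so $U_1=u^{-1}U^-u$ for some $u\in U$. In the same way $U_4=v^{-1}Uv$ with $v\in U^-$. So
$$U_1U_2U_3U_4=u^{-1}U^-uU\cdot U^-v^{-1}Uv=u^{-1}(U^-UU^-U)v=G .$$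
Four random factors give $G$ with probability at least $1-\frac3{q+1}$.

**Three factors never suffice.** Let $U_1,U_2,U_3$ be any Sylow $p$-subgroups, with fixed points $x_1,x_2,x_3$. Look at the elements $g\in G$ with $gx_3=x_1$. There are $|B|=q(q-1)/\gcd(2,q-1)>q$ of them, where $B$ is a point stabilizer. Which of them lie in $U_1U_2U_3$? If $g=u_1u_2u_3$, then $gx_3=x_1$ is equivalent to $u_2x_3=x_1$.

- If $x_1=x_2=x_3$, the product is just $U_1$, which is not $G$.
- If $x_2$ equals exactly one of $x_1,x_3$, no $u_2\in U_2$ maps $x_3$ to $x_1$.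
- If $x_2\ne x_1,x_3$, exactly one $u_2$ does. Then $u_2U_3u_2^{-1}$ fixes $x_1$, so it equals $U_1$, and $g=u_1(u_2u_3u_2^{-1})u_2\in U_1u_2$, a set of $q$ elements.

In every case some $g$ is missed.

So for $PSL_2(q)$ the number is exactly four. What changes for a general finite simple group of Lie type, where the rank may grow and $q$ may stay equal to $2$?

## The general statement

Let $G$ be a finite simple group of Lie type in characteristic $p$. A **unipotent Sylow subgroup** is a Sylow $p$-subgroup of $G$. Fix one, $U$. A random one is $U^g$ with $g\in G$ uniform. For independent uniform $g_1,\dots,g_C$ put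
$$U_i=U^{g_i},\qquad p_C(G)=\Pr(G=U_1\cdots U_C).$$
A question of Pyber, taken here from Saveliy V. Skresanov, "Random unipotent Sylow subgroups of groups of Lie type of bounded rank", arXiv:2501.15772 (2025), asks whether there is one constant $C$, independent of the rank, such that $p_C(G)\to1$ as $|G|\to\infty$ over all finite simple groups of Lie type. The answer is yes, and the sharp value is $C=4$.

**Theorem 1.** Let $G$ range over the finite simple groups of Lie type, $|G|\to\infty$.

1. $p_4(G)\to1$; hence $p_C(G)\to1$ for every $C\ge4$.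
2. $p_3(G)\to0$; hence $p_C(G)\to0$ for every $C\le3$. Moreover, if $N_G(U)\neq U$, then $G$ is never a product of three unipotent Sylow subgroups.
3. If the rank tends to infinity ($q$ arbitrary), then
$$E\Big(\max_{g\in G}\Big|\,\frac{|G|}{|U|^{4}}\,\#\big\{(u_i)\in \textstyle\prod_{i\le 4} U_i: u_1u_2u_3u_4=g\big\}-1\Big|\Big)\to0,$$
so four factors equidistribute uniformly on $G$; and $|U_1U_2U_3|/|G|\to1$ in probability, although by part 2 $U_1U_2U_3\ne G$ with probability tending to $1$.

The two "hence" clauses hold because $U_1\cdots U_C=G$ implies $U_1\cdots U_{C+1}=G$, so $p_C(G)\le p_{C+1}(G)$. All statements are asymptotic, so we may ignore finitely many groups: the Tits group, small non-generic cases, and the groups with two defining characteristics.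

**Structure used throughout.** $G$ has a split BN-pair: $B=N_G(U)=U\rtimes T$, where $T=B\cap N$ is a $p'$-group normal in $N$, and $W=N/T$ is the Weyl group. $G$ is the disjoint union of the double cosets $BwB$, $w\in W$, with $|BwB|=q_w|B|$. If lengths add, then $q_{ww'}=q_wq_{w'}$. For the longest element $w_0$ we have $q_{w_0}=|U|$, and $q_s\ge q$ for each simple reflection $s$, where $q$ is the usual parameter of $G$. The rank of $G$ is the number of simple reflections. For example, in $SL_n(q)$ the group $B$ is upper triangular, $T$ is diagonal, $W=S_n$, and $q_w=q^{\ell(w)}$, with $\ell(w)$ the number of inversions.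

Let $n_0\in N$ represent $w_0$, and put $U^-=U^{n_0}$. Since $n_0$ normalizes $T$, the group $T$ normalizes $U^-$, and $N_G(U^-)=B^{n_0}=TU^-$.

**Definition.** A pair of unipotent Sylow subgroups is **opposite** if it is $G$-conjugate to $(U,U^-)$.

The relation is symmetric. Since $w_0^2=1$, we have $n_0^2\in T$, and so $(U,U^-)^{n_0}=(U^-,U^{n_0^2})=(U^-,U)$. In $PSL_2(q)$, opposite means distinct.

## Bounded rank: opposite neighbors

The matrix identity (1) is replaced by a published theorem.

**Theorem 2** (Garonzi, Levy, Maróti, Simion, *Minimal length factorizations of finite simple groups of Lie type by unipotent Sylow subgroups*, J. Group Theory 19 (2016)). Every finite simple group of Lie type satisfies $G=UU^-UU^-$.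

Taking inverses, $G=U^-UU^-U$.

**Lemma 3.** (a) If $(U_1,U_2)$, $(U_2,U_3)$, $(U_3,U_4)$ are opposite, then $U_1U_2U_3U_4=G$.

(b) For independent uniform $g,h\in G$,
$$\Pr\big((U^g,U^h)\text{ not opposite}\big)\le\frac{|W|-1}{q},\qquad\text{so}\qquad 1-p_4(G)\le\frac{3(|W|-1)}q. \tag{2}$$

*Proof.* (a) Conjugating simultaneously, let $U_2=U$ and $U_3=U^-$. By symmetry $(U_2,U_1)=(U,U^-)^x$ for some $x$. Comparing first entries, $x\in N_G(U)=TU$. As $T$ normalizes $U^-$, we get $U_1=u^{-1}U^-u$ with $u\in U$, so $U_1U_2=u^{-1}U^-uU=u^{-1}U^-U$. Likewise $(U_3,U_4)=(U^-,U)^y$ with $y\in N_G(U^-)=TU^-$. As $T$ normalizes $U$, we get $U_4=v^{-1}Uv$ with $v\in U^-$, so $U_3U_4=U^-v^{-1}Uv=U^-Uv$. Hence $U_1U_2U_3U_4=u^{-1}(U^-UU^-U)v=G$.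

(b) The pair $(U^g,U^h)$ is conjugate to $(U,U^x)$ with $x=hg^{-1}$, and $x$ is uniform. If $x=bn_0b'$ with $b,b'\in B$, then $(U,U^x)=(U,U^-)^{b'}$ is opposite. So the pair is opposite whenever $x\in Bn_0B$. For $w\ne w_0$ write $w_0=wv$ with lengths adding and $v\ne1$; then $q_w=q_{w_0}/q_v\le q_{w_0}/q$. Therefore
$$\Pr(\text{not opposite})\le\frac{\sum_{w\ne w_0}q_w}{\sum_wq_w}\le\frac{(|W|-1)\,q_{w_0}/q}{q_{w_0}}=\frac{|W|-1}q .$$
By (a), $p_4(G)$ is at least the probability that all three neighboring pairs are opposite. $\square$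

If the rank is bounded, then $|W|$ is bounded, and $|G|\to\infty$ forces $q\to\infty$. So $p_4(G)\to1$ along every family of bounded rank.

## Opposite pairs are rare over $\mathbb F_2$

When the rank grows with $q$ fixed, (2) is empty. Is only the estimate weak, or does the method break? For $SL_4(2)$, of order $20160$ with $|U|=64$ and $B=U$, a random pair lies in the big double coset with probability $|U||B|/|G|=4096/20160=64/315$, about one fifth. It gets worse as the rank grows.

**Lemma 4.** Let $G$ be $SL_n(2)$, $Sp_{2n}(2)$ or $\Omega^+_{2n}(2)$ with $n\ge4$. Then $|U||B|/|G|\le(2/3)^{\lfloor(n-1)/2\rfloor}$.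

*Proof.* All $q_s$ equal $2$, so $q_w=2^{\ell(w)}$. Replacing $w$ by $ww_0$, which has length $\ell(w_0)-\ell(w)$,
$$\frac{|G|}{|U||B|}=\sum_w2^{\ell(w)-\ell(w_0)}=\sum_w2^{-\ell(w)} .$$
The Dynkin diagram ($A_{n-1}$, $C_n$ or $D_n$) contains a chain of $n-1$ nodes. Taking every other node, we find $m=\lfloor(n-1)/2\rfloor$ pairwise commuting simple reflections. The product of $j$ of them has length $j$, and distinct subsets have distinct products. So the sum is at least $\sum_j\binom mj2^{-j}=(3/2)^m$. $\square$

If $(U,U^x)$ is opposite, then $(U,U^x)=(U,U^-)^y$ with $y\in B$, so $x(n_0y)^{-1}\in N_G(U)=B$ and $x\in Bn_0B$. So Lemma 4 bounds the probability of being opposite. In these three families random neighbors are opposite with probability tending to $0$, and the hypothesis of Lemma 3(a) almost never holds. For large rank we need an argument that does not ask for opposite neighbors.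

## Fourier inversion and random projections

The purpose of this section is to bound $1-p_4(G)$ by a sum over representations. For an irreducible unitary representation $\rho$ of $G$ let $\rho^U$ be the space of $U$-fixed vectors, and put
$$d_\rho=\dim\rho,\qquad m_\rho=\dim\rho^U,\qquad S_G=\sum_{\rho\ne1}m_\rho^3\,d_\rho^{-1/2}, \tag{3}$$
the sum being over isomorphism classes.

For a square matrix $M$ let $\|M\|_1$ be the sum of its singular values, $\|M\|_2=(\operatorname{tr}M^*M)^{1/2}$, and $\|M\|_{op}$ the operator norm. Recall that $|\operatorname{tr}(VM)|\le\|M\|_1$ for $V$ unitary, $\|XY\|_1\le\|X\|_2\|Y\|_2$, $\|XY\|_2\le\|X\|_{op}\|Y\|_2$, and $\|X\|_{op}\le\|X\|_2$.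

**Proposition 5.** Let $f$ be the distribution of $u_1u_2u_3u_4$, where $u_i\in U_i$ are independent and uniform. Then $E\max_g\big||G|f(g)-1\big|\le S_G$, the expectation being over the random subgroups. In particular $1-p_4(G)\le S_G$.

*Proof.* **Step 1: turn the product into projections.** Let $P_i$ be the orthogonal projection onto $\rho^{U_i}$. Averaging $\rho$ over $U_i$ gives $P_i$, so $\rho(f)=\sum_gf(g)\rho(g)=P_1P_2P_3P_4$. Fourier inversion, with the trivial representation contributing $1$, reads
$$|G|f(g)-1=\sum_{\rho\ne1}d_\rho\operatorname{tr}\big(\rho(g)^{-1}P_1P_2P_3P_4\big).$$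

**Step 2: remove $g$.** Since $P_i^2=P_i$, we may write $P_1P_2P_3P_4=(P_1P_2)(P_2P_3)(P_3P_4)$. So for all $g$
$$\big|\operatorname{tr}(\rho(g)^{-1}P_1P_2P_3P_4)\big|\le\|(P_1P_2)(P_2P_3)(P_3P_4)\|_1\le\|P_1P_2\|_2\,\|P_2P_3\|_{op}\,\|P_3P_4\|_2, \tag{4}$$
and the right side does not depend on $g$.

**Step 3: average one subgroup at a time.** Let $P$ be the projection onto $\rho^U$. As $\rho^{U^{g_1}}=\rho(g_1)^{-1}\rho^U$, we have $P_1=\rho(g_1)^{-1}P\rho(g_1)$. Its average over $g_1$ commutes with $\rho(G)$, so by Schur's lemma it is a scalar, and comparing traces, $E_{g_1}P_1=(m_\rho/d_\rho)I$. So for fixed $g_2$,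
$$E_{g_1}\|P_1P_2\|_2^2=E_{g_1}\operatorname{tr}(P_1P_2)=\frac{m_\rho}{d_\rho}\operatorname{tr}P_2=\frac{m_\rho^2}{d_\rho},$$
and hence $E_{g_1}\|P_1P_2\|_2\le m_\rho d_\rho^{-1/2}$. The same holds for $\|P_3P_4\|_2$, averaged over $g_4$ with $g_3$ fixed. Finally $E\|P_2P_3\|_{op}\le E\|P_2P_3\|_2\le m_\rho d_\rho^{-1/2}$. Averaging first over the independent $g_1,g_4$ and then over $g_2,g_3$, the right side of (4) has expectation at most $m_\rho^3d_\rho^{-3/2}$. Multiply by $d_\rho$ and sum over $\rho\ne1$.

**Step 4: from equidistribution to covering.** If $\max_g\big||G|f(g)-1\big|<1$, then $f>0$ everywhere, which says $U_1U_2U_3U_4=G$. By Markov's inequality $1-p_4(G)\le\Pr(\max\ge1)\le S_G$. $\square$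

**Proposition 6.** $E\big(|G|/|U_1U_2U_3|\big)\le1+S_G$.

*Proof.* Let $f_3$ be the distribution of $u_1u_2u_3$. It is supported on $U_1U_2U_3$, so Cauchy–Schwarz gives $1=\big(\sum_g f_3(g)\big)^2\le|U_1U_2U_3|\sum_gf_3(g)^2$. With Plancherel,
$$\frac{|G|}{|U_1U_2U_3|}\le|G|\sum_gf_3(g)^2=\sum_\rho d_\rho\|P_1P_2P_3\|_2^2 .$$
Here $\|P_1P_2P_3\|_2^2=\operatorname{tr}(P_3P_2P_1P_2P_3)$. Averaging over $g_1$ replaces $P_1$ by $m_\rho/d_\rho$ and leaves $\frac{m_\rho}{d_\rho}\operatorname{tr}(P_3P_2P_3)$; averaging over $g_2$ leaves $\big(\frac{m_\rho}{d_\rho}\big)^2\operatorname{tr}P_3=d_\rho\big(\frac{m_\rho}{d_\rho}\big)^3$. So the expectation is at most $1+\sum_{\rho\ne1}m_\rho^3/d_\rho\le1+S_G$. $\square$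

**What is needed of $S_G$.** The aim is now $S_G\to0$ as the rank tends to infinity. This bound cannot replace the bounded rank argument. In $SL_2(q)$ with $q$ even there are $(q-2)/2$ irreducible representations $\mathrm{Ind}_B^G\chi$ with $\chi\neq1$, of degree $q+1$. Each has $m_\rho=2$, since $B\backslash G/U$ has two elements and $\chi$ is trivial on $U$. So $S_G\ge4(q-2)(q+1)^{-1/2}\to\infty$.

In large rank the obvious estimate also fails, and it is useful to see where. If $\rho^U\ne0$, then $\rho$ lies in some $\mathrm{Ind}_B^G\chi$ with $\chi$ a linear character of $B$ trivial on $U$ (for our groups $T$ is abelian). So $m_\rho\le|B\backslash G/U|=|W|$. The smallest $d_\rho$ will be bounded below by about $Q^{n}$, with $n$ roughly the rank and $Q=q$ or $q^2$. But $|W|\ge n!$, and $(n!)^3Q^{-n/2}\to\infty$ for fixed $Q$. The bound $m_\rho\le|W|$ is too crude exactly where $d_\rho$ is small. The dimensions, however, range from about $Q^{n}$ up to about $Q^{cn^2}$. The idea is to attach to each $\rho$ with $m_\rho>0$ a **level** $K\in\{0,1,\dots,n-1\}$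 such that at level $K$

- the dimension is roughly at least $Q^{Kn/2}$,
- $m_\rho$ is at most $(2n)^{2K+2}$,
- there are at most $Q^{K+5}(2n)^{K+2}$ representations.

A power $Q^{Kn/4}$ then beats $Q^{O(K)}n^{O(K)}$ for every $K\ge1$, and level $0$ is handled by the smallest dimension. For $GL_n$ the level comes from partitions. The other classical groups are reduced to $GL_n$ through the stabilizer of a maximal totally isotropic (singular) subspace.

## Classical groups and a maximal isotropic subspace

Let $G$ be classical, $G=\Omega/Z(\Omega)$ with $\Omega=[I,I]$ and $I$ from this table ($n\ge4$).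

| $G$ | $I$ | $Q$ | $A$ |
|---|---|---|---|
| $PSL_n(q)$ | $GL_n(q)$ | $q$ | $1$ |
| $PSU_{2n}(q),\ PSU_{2n+1}(q)$ | $GU_{2n}(q),\ GU_{2n+1}(q)$ | $q^2$ | $1$, $GU_1(q)$ |
| $PSp_{2n}(q)$ | $Sp_{2n}(q)$ | $q$ | $1$ |
| $P\Omega_{2n+1}(q)$, $q$ odd | $SO_{2n+1}(q)$ | $q$ | $1$ |
| $P\Omega^+_{2n}(q)$ | $SO^+_{2n}(q)$ | $q$ | $1$ |
| $P\Omega^-_{2n+2}(q)$ | $SO^-_{2n+2}(q)$ | $q$ | $SO_2^-(q)$ |

Here $SO$ means the rational points of the connected group, so for even $q$ the orthogonal rows have $I=\Omega$. The index $|I:\Omega|$ is at most $q+1$ and prime to $p$. The center $Z(\Omega)$ consists of scalars, so its order is prime to $p$. Hence a Sylow $p$-subgroup $U$ of $I$ lies in $\Omega$ and maps isomorphically onto one of $G$; we use the same letter for both. $A$ is an abelian $p'$-group with $|A|\le q+1$. The rank of $G$ is $n-1$ in the first row and $n$ in the others, so it tends to infinity exactly when $n$ does.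

In the first row put $P=L=I$, $R=1$, and let $E$ be the natural module. In the other rows let $e_i,f_i$ $(1\le i\le n)$ be hyperbolic pairs in the natural module, $E=\langle e_i\rangle$, $F=\langle f_i\rangle$. Let $P=L\ltimes R$ be the stabilizer of $E$, where $R$ is the unipotent radical and
$$L=\mathrm{Stab}_I(E,F)=GL_n(Q)\times A .$$
Here $GL_n(Q)=GL(E)$ acts on $F$ dually, and $A$ acts on $(E\oplus F)^\perp$. The $p$-group $R$ acts trivially on $E$, so $P/R$ is identified with $L=GL(E)\times A$. In all cases we may take $U=R\rtimes U_n$, with $U_n$ the unitriangular subgroup of $GL_n(Q)$.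

**Lemma 7.** Every nontrivial irreducible $\rho$ of $G$ has $d_\rho\ge Q^{n-1}-1\ge Q^{n-2}$.

*Proof.* $SL_n(Q)\le L$ is perfect, so it lies in $[I,I]=\Omega$. Let $V\cong\mathbb F_Q^{n-1}$ be the group of matrices $1+\sum_{j<n}v_jE_{jn}$. It is normalized by $SL_{n-1}(Q)$ (the upper left block), which acts on the column $v$ naturally. The characters of $V$ are $v\mapsto\psi(y\cdot v)$, with $\psi$ a fixed nontrivial additive character and $y\in\mathbb F_Q^{n-1}$, and $SL_{n-1}(Q)$ is transitive on $y\ne0$. The $p$-group $V$ embeds in $G$, because $Z(\Omega)$ is a $p'$-group, and $\rho$ is faithful, because $G$ is simple. So some nontrivial character of $V$ occurs in $\rho$, and then all $Q^{n-1}-1$ of them occur. $\square$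

## Partitions, and the level of a representation of $GL_n(Q)$

For representations $\sigma_1$ of $GL_a(Q)$ and $\sigma_2$ of $GL_b(Q)$, Harish-Chandra induction is $\sigma_1\circ\sigma_2=\mathrm{Ind}(\sigma_1\boxtimes\sigma_2)$, induced to $GL_{a+b}(Q)$ from the block triangular subgroup on which $\sigma_1\boxtimes\sigma_2$ is inflated. It is associative and commutative.

**Facts 8** (Green, Trans. AMS 80 (1955); Zelevinsky, LNM 869; Macdonald, *Symmetric Functions and Hall Polynomials*, Ch. IV). Call an irreducible $\sigma$ of $GL_n(Q)$ **principal** if $\sigma^{U_n}\ne0$. The principal representations are the $\sigma_{\boldsymbol\lambda}$, where $\boldsymbol\lambda=(\lambda^\theta)_\theta$ is a family of partitions indexed by the characters $\theta$ of $\mathbb F_Q^*$, with $\sum_\theta|\lambda^\theta|=n$. The ring they span over all $n$ under $\circ$ is $\bigotimes_\theta\Lambda_\theta$, each $\Lambda_\theta$ a copy of the ring of symmetric functions. Under this identification $\sigma_{\boldsymbol\lambda}=\prod_\theta s_{\lambda^\theta}[\theta]$,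 and $h_a[\theta]$ is the linear character $\theta\circ\det$ of $GL_a(Q)$. With hook lengths $h(x)$ and $n(\lambda)=\sum_i(i-1)\lambda_i$,
$$\dim\sigma_{\boldsymbol\lambda}=\prod_{i=1}^n(Q^i-1)\prod_\theta\frac{Q^{n(\lambda^\theta)}}{\prod_{x\in\lambda^\theta}(Q^{h(x)}-1)} . \tag{5}$$

In $GL_2(Q)$, for instance, $h_1[\chi_1]h_1[\chi_2]$ is the representation induced from the Borel subgroup by $\chi_1\boxtimes\chi_2$. It is irreducible if $\chi_1\neq\chi_2$, and it equals $h_2[\chi]+s_{(1,1)}[\chi]$, a linear character plus a twist of the Steinberg representation, if $\chi_1=\chi_2=\chi$.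

We also use two cases of the Pieri rule: $s_\lambda h_1$ is the sum of the $s_\mu$ over all $\mu$ obtained by adding one box to $\lambda$, and $h_bh_c=\sum_{j=0}^{\min(b,c)}s_{(b+c-j,j)}$. Since $\circ$ is an induction of genuine representations, constituents are respected: if $\sigma_1$ is a constituent of $\tau_1$ and $\sigma_2$ of $\tau_2$, then $\sigma_1\circ\sigma_2$ is contained in $\tau_1\circ\tau_2$.

**Definition.** Let $\sigma=\sigma_{\boldsymbol\lambda}$ be principal, and let $a$ be the largest part occurring in any $\lambda^\theta$. The **level** of $\sigma$ is $k(\sigma)=n-a$.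

The linear characters $h_n[\theta]$ have level $0$. The representation $s_{(n-1,1)}[1]$, that is, the permutation representation on the lines of $\mathbb F_Q^n$ minus the trivial one, has level $1$ and dimension $Q(Q^{n-1}-1)/(Q-1)$. Its $U_n$-invariants have dimension $n-1$, because $U_n$ has $n$ orbits on lines. The Steinberg representation $s_{(1^n)}[1]$ has level $n-1$ and dimension $Q^{n(n-1)/2}$.

**Lemma 9.** Let $\sigma$ be principal of level $k$, $a=n-k$.

(a) $\dim\sigma\ge\frac14Q^{kn/2}$.

(b) $\sigma$ is a constituent of $(\theta\circ\det_{GL_a})\circ\chi_1\circ\cdots\circ\chi_k$ for some characters $\theta,\chi_i$ of $\mathbb F_Q^*$.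

(c) $\dim\sigma^{U_n}\le n^k$.

*Proof.* (a) We extract the power of $Q$ from (5), using $\sum_xh(x)=n(\lambda)+n(\lambda')+|\lambda|$ and $n(\lambda')=\sum_i\binom{\lambda_i}2$. Writing $Q^i-1=Q^i(1-Q^{-i})$ and the same for the hooks,
$$\dim\sigma=Q^e\,\frac{\prod_{i\le n}(1-Q^{-i})}{\prod_x(1-Q^{-h(x)})}\ge Q^e\prod_{i\le n}(1-Q^{-i}),$$
$$e=\binom{n+1}2-\sum_{\theta,i}\Big(\binom{\lambda^\theta_i}2+\lambda_i^\theta\Big)=\binom{n+1}2-\sum_{\theta,i}\binom{\lambda_i^\theta+1}2=\frac12\Big(n^2-\sum_{\theta,i}(\lambda_i^\theta)^2\Big).$$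
Next, $\prod_{i\le n}(1-Q^{-i})\ge\prod_{i\ge1}(1-2^{-i})\ge\frac12\cdot\frac34\cdot\big(1-\sum_{i\ge3}2^{-i}\big)=\frac12\cdot\frac34\cdot\frac34=\frac9{32}>\frac14$. Finally $\sum(\lambda_i^\theta)^2\le a\sum\lambda_i^\theta=an$, so $e\ge\frac12n(n-a)=kn/2$.

(b) $s_\lambda$ is a constituent of $h_{\lambda_1}h_{\lambda_2}\cdots$, and $h_b$ is a constituent of $h_1^b$. Choose $\theta$ with $\lambda^\theta_1=a$. In $\prod_{\theta'}\prod_ih_{\lambda_i^{\theta'}}[\theta']$, which contains $\sigma$, keep this one factor $h_a[\theta]$ and replace every other $h_b[\theta']$ by $h_1[\theta']^b$. There are $n-a=k$ factors $h_1$.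

(c) By (b) $\sigma$ lies in $\mathrm{Ind}_{P_1}^{GL_n(Q)}\psi$, where $P_1$ is the standard parabolic subgroup with Levi subgroup $GL_a\times GL_1^k$ and Weyl group $S_a$. The linear character $\psi$ has order prime to $p$, so it is trivial on $p$-elements. By Mackey's formula, each double coset in $P_1\backslash GL_n(Q)/U_n$ contributes exactly $1$ to the dimension of the $U_n$-invariants. By the Bruhat decomposition $GL_n(Q)$ is the union of the $P_1wB_n$, where $B_n=T_nU_n$ with $T_n$ diagonal. Since $w$ normalizes $T_n\le P_1$, we have $P_1wB_n=P_1wU_n$. So the double cosets correspond to $S_a\backslash S_n$, and $\dim\sigma^{U_n}\le n!/a!\le n^k$. $\square$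

## The key lemma: $R$-invariants have few constituents

Let $\rho'$ be an irreducible representation of $I$ with $\rho'^U\ne0$. The space $\rho'^R$ is an $L$-module, and $(\rho'^R)^{U_n}=\rho'^U\ne0$. The irreducible representations of $L=GL_n(Q)\times A$ are $\sigma\boxtimes\alpha$ with $\alpha$ linear, so $\rho'^R$ has constituents $\sigma\boxtimes\alpha$ with $\sigma$ principal. Let $K=K(\rho')\le n-1$ be the maximal level of such $\sigma$.

**Lemma 10.** (a) $\dim\rho'\ge\frac14Q^{Kn/2}$.

(b) $\dim\rho'^U\le(2n)^{2K+2}$.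

(c) The number of $\rho'$ with $\rho'^U\ne0$ and $K(\rho')=K$ is at most $Q^{K+3}(2n)^{K+2}$.

Part (a) is immediate: $\rho'^R$ has a constituent $\sigma_0\boxtimes\alpha$ with $\sigma_0$ of level $K$, and Lemma 9(a) applies. For (b) and (c) we induce back up from a linear character.

**Step 1: embed $\rho'$ in a representation induced from a linear character.** Put $a=n-K$. Inflate $\sigma_0\boxtimes\alpha$ to $P$. By Frobenius reciprocity $\rho'$ is a constituent of $\mathrm{Ind}_P^I(\sigma_0\boxtimes\alpha)$. By Lemma 9(b), $\sigma_0$ lies in a representation of $GL_n(Q)$ induced from $P_1$, the stabilizer in $GL(E)$ of the flag $\langle e_1,\dots,e_j\rangle$, $a\le j\le n$. By transitivity of induction, $\rho'$ is a constituent of $\mathrm{Ind}_{P'}^I\xi$. Here $P'\le P$ is the preimage of $P_1\times A$ under $P\to P/R=L$, a standard parabolic subgroup with Levi subgroup $L'=GL_a(Q)\times GL_1(Q)^K\times A$, and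
$$\xi=(\theta\circ\det)\boxtimes\chi_1\boxtimes\cdots\boxtimes\chi_K\boxtimes\alpha\quad\text{(inflated)}$$
is a linear character of $p'$-order. Outside the first row, $P'$ is the stabilizer in $I$ of the flag $\langle e_1,\dots,e_j\rangle$, $a\le j\le n$. Note $R\le P'$.

**Step 2: the claim to prove.** For every such $\xi$: *$(\mathrm{Ind}_{P'}^I\xi)^R$ has at most $(2n)^{K+2}$ irreducible constituents as an $L$-module, counted with multiplicity, and all of them are principal on the factor $GL_n(Q)$.*

*First row.* Here $R=1$ and the representation is $h_a[\theta]h_1[\chi_1]\cdots h_1[\chi_K]$. Multiplying an irreducible of $GL_m(Q)$, $m<n$, by $h_1[\chi]$ gives one constituent for each addable box of $\lambda^\chi$, so at most $|\lambda^\chi|+1\le n$. Starting from the irreducible $h_a[\theta]$ we get at most $n^K$ constituents, all principal.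

*Other rows.* Mackey's formula gives
$$\mathrm{Res}_P\,\mathrm{Ind}_{P'}^I\xi=\bigoplus_w\mathrm{Ind}_{D_w}^P({}^w\xi),\qquad D_w=P\cap{}^wP',$$
with $w$ over representatives in the monomial group of $P\backslash I/P'\leftrightarrow W_L\backslash W/W_{L'}$, where now $W$ is the relative Weyl group of $I$. It acts by signed permutations: $w$ maps $\langle e_i\rangle$ to $\langle e_{\pi(i)}\rangle$ or $\langle f_{\pi(i)}\rangle$ according to a sign $\varepsilon_i=\pm$, and maps $\langle f_i\rangle$ to the other line of that hyperbolic pair. All signed permutations occur, or the even ones for $SO^+_{2n}$. Moreover $W_L=S_n$ and $W_{L'}=S_a$. Steps 3 to 6 bound the number of summands and then compute the $R$-invariants of each.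

**Step 3: count the double cosets.** Two elements with the same sign vector $\varepsilon$ differ by left multiplication by an element of $S_n=W_L$, so $W_Lw$ is determined by $\varepsilon$. Right multiplication by $S_a$ permutes $\varepsilon_1,\dots,\varepsilon_a$. So the double coset is determined by the number of minus signs among the first $a$ and by the last $K$ signs, and there are at most $(a+1)2^K\le(n+1)2^K$ double cosets.

**Step 4: reduce $R$-invariants to an induction inside $L$.** Put $\eta={}^w\xi$, $D=D_w$. Since $\eta$ has $p'$-order, it is trivial on the $p$-group $D\cap R$, so it induces a linear character $\bar\eta$ of $DR/R$. Realize $\mathrm{Ind}_D^P\eta$ as the functions $\phi$ on $P$ with $\phi(dx)=\eta(d)\phi(x)$, with $P$ acting by right translation. If $\phi$ is $R$-invariant, then, as $R\trianglelefteq P$,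
$$\phi(rx)=\phi(x\cdot x^{-1}rx)=\phi(x)\qquad(r\in R).$$
So $\phi$ is a function on $R\backslash P=L$ transforming by $\bar\eta$ under $DR/R$. Conversely, every such function gives an $R$-invariant $\phi$. Hence
$$(\mathrm{Ind}_D^P\eta)^R=\mathrm{Ind}_{DR/R}^L\bar\eta . \tag{6}$$

**Step 5: identify $DR/R$ as a parabolic subgroup.** Let $Y_j=w\langle e_1,\dots,e_j\rangle$ for $a\le j\le n$, so that ${}^wP'$ is the stabilizer of all the $Y_j$. Each $Y_j$ is spanned by some of the vectors $e_k,f_k$. Since $e_k$ is orthogonal to every basis vector except $f_k$, the space $E\cap Y_j^\perp$ is spanned by the $e_k$ with $f_k\notin Y_j$. In particular $E\cap Y_n^\perp=E\cap Y_n$, since $Y_n$ contains exactly one of $e_k,f_k$ for each $k$. So there is a flag in $E$: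
$$E\cap Y_a\subseteq\cdots\subseteq E\cap Y_n=E\cap Y_n^\perp\subseteq E\cap Y_{n-1}^\perp\subseteq\cdots\subseteq E\cap Y_a^\perp\subseteq E. \tag{7}$$
Its first term has dimension $b:=\dim(E\cap Y_a)$. Its last quotient has dimension equal to the number of $k$ with $f_k\in Y_a$, which is $c:=\dim(F\cap Y_a)=a-b$. For $a<j\le n$, passing from $Y_{j-1}$ to $Y_j$ adds one basis vector. If it is some $e_k$, the step $E\cap Y_{j-1}\subseteq E\cap Y_j$ has dimension $1$ and $E\cap Y_j^\perp=E\cap Y_{j-1}^\perp$; if it is some $f_k$, the roles are exchanged. So the stabilizer $P''\le GL(E)$ of (7) is a parabolic subgroup with Levi subgroup $GL_b(Q)\times GL_c(Q)\times GL_1(Q)^K$.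

Every element of $D$ stabilizes $E$ and all $Y_j$, hence the flag (7). As $R$ acts trivially on $E$, this gives $DR/R\le P''\times A$. Conversely let $l\in P''\times A\le L$. Then $l$ stabilizes $E\cap Y_j$. As $l$ preserves the form and $F$, it also stabilizes the annihilator in $F$ of $E\cap Y_j^\perp$, which is the span of the $f_k\in Y_j$, that is, $F\cap Y_j$. So $l$ stabilizes $Y_j=(E\cap Y_j)\oplus(F\cap Y_j)$ for all $j$, and $l$ stabilizes $E$; thus $l\in D$. Therefore $DR/R=P''\times A$.

**Step 6: count constituents.** The linear character $\bar\eta$ has $p'$-order. So it is trivial on the unipotent radical of $P''$ and on $SL_b(Q)$, $SL_c(Q)$, which are generated by $p$-elements. On the factors of the Levi subgroup it is therefore $\theta_1\circ\det$, $\theta_2\circ\det$, $\chi_1',\dots,\chi_K'$, and on $A$ it is some linear character $\alpha'$. By (6), and since $\circ$ is commutative, the $w$-summand of $(\mathrm{Ind}_{P'}^I\xi)^R$ is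
$$\big(h_b[\theta_1]\,h_c[\theta_2]\,h_1[\chi_1']\cdots h_1[\chi_K']\big)\boxtimes\alpha' .$$
If $\theta_1\neq\theta_2$, then $h_b[\theta_1]h_c[\theta_2]$ is irreducible; if $\theta_1=\theta_2$, Pieri gives $\min(b,c)+1\le n$ constituents. Each multiplication by an $h_1[\chi]$ multiplies the number of constituents by at most $n$, as in the first row. So each $w$ contributes at most $n^{K+1}$ constituents, all principal. With Step 3 the total is at most $(n+1)2^Kn^{K+1}\le2^{K+1}n^{K+2}\le(2n)^{K+2}$. This proves the claim.

*An example of the claim.* Steps 3 to 6 do not use $n\ge4$. Take $I=Sp_4(q)$, $K=0$, $\xi=1$. Then $(\mathrm{Ind}_P^I1)^R=h_2h_0+h_1h_1+h_0h_2=3h_2+s_{(1,1)}$, of dimension $1+(Q+1)+1=Q+3$. This should be the number of $R$-orbits on the totally isotropic planes $Y$, and it is: one orbit for $Y=E$, one for each of the $Q+1$ lines $E\cap Y$, and one for all $Y$ with $E\cap Y=0$.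

**Step 7: proof of Lemma 10(b).** By Step 1 and the claim, $\rho'^R$ has at most $(2n)^{K+2}$ constituents, all principal. By the definition of $K$, all of them have level at most $K$. By Lemma 9(c) each contributes at most $n^K$ to $\dim(\rho'^R)^{U_n}$, since the second tensor factor is one-dimensional. So $\dim\rho'^U\le(2n)^{K+2}n^K\le(2n)^{2K+2}$.

**Step 8: proof of Lemma 10(c).** By Step 1 each such $\rho'$ is a constituent of $\mathrm{Ind}_{P'}^I\xi$ for some $\xi$. For given $K$ there are at most $(Q-1)^{K+1}|A|\le Q^{K+1}(q+1)\le Q^{K+3}$ characters $\xi$. Each irreducible constituent $\tau$ of $\mathrm{Ind}_{P'}^I\xi$ has $\tau^R\ne0$, because $\mathrm{Hom}_{P'}(\tau,\xi)\ne0$ and $R\le P'$ is a $p$-group, on which $\xi$ is trivial. So each $\tau$ uses up at least one of the at most $(2n)^{K+2}$ constituents of $(\mathrm{Ind}_{P'}^I\xi)^R$. $\square$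

## Summing over levels: proof of parts 1 and 3

**Proposition 11.** For $n\ge32$ let $x=(2n)^8Q^{5-n/16}$. If $x<1$, then $S_G\le x/(1-x)$. Hence $S_G\to0$ as $n\to\infty$, uniformly in $q$.

*Proof.* **Step 1: pass from $G$ to $I$.** Let $\rho\ne1$ be an irreducible representation of $G$ with $m_\rho>0$. Inflate it to $\Omega$ and choose an irreducible $\rho'$ of $I$ with $\rho\subseteq\rho'|_\Omega$. Since $U\le\Omega$, we have $0<m_\rho\le\dim\rho'^U$. By Frobenius reciprocity $\rho'\subseteq\mathrm{Ind}_\Omega^I\rho$, so $\dim\rho'\le|I:\Omega|d_\rho\le(q+1)d_\rho$. By Clifford's theorem at most $|I:\Omega|\le q+1\le Q^2$ representations $\rho$ lie under a given $\rho'$.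

**Step 2: the three estimates.** Let $K=K(\rho')$.

- By Lemma 10(b), $m_\rho\le(2n)^{2K+2}$.
- By Lemma 10(a) and $4(q+1)\le Q^4$, $d_\rho\ge Q^{Kn/2}/(4(q+1))\ge Q^{Kn/2-4}$. For $K\ge1$ we have $K/2\ge(K+1)/4$, so this is at least $Q^{(K+1)n/4-4}$. For $K=0$, Lemma 7 gives $d_\rho\ge Q^{n-2}\ge Q^{n/4-4}$. As $n\ge32$, we have $4\le(K+1)n/8$, so in all cases $d_\rho\ge Q^{(K+1)n/8}$.
- By Lemma 10(c), at most $Q^{K+3}(2n)^{K+2}\cdot Q^2=Q^{K+5}(2n)^{K+2}$ representations $\rho$ correspond to a given $K$.

**Step 3: the sum.** Therefore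
$$S_G\le\sum_{K\ge0}Q^{K+5}(2n)^{K+2}(2n)^{6K+6}Q^{-(K+1)n/16}\le\sum_{K\ge0}\big[(2n)^8Q^{5-n/16}\big]^{K+1}=\frac x{1-x},$$
because $K+5\le5(K+1)$ and $7K+8\le8(K+1)$. For $n\ge80$ the exponent $5-n/16$ is at most $0$, so $Q\ge2$ gives $x\le(2n)^82^{5-n/16}$, which tends to $0$ as $n\to\infty$. $\square$

**Proof of Theorem 1, part 3.** When the rank tends to infinity, $G$ is eventually classical with $n\to\infty$, and $S_G\to0$. The number of $(u_i)$ with $u_1u_2u_3u_4=g$ is $|U|^4f(g)$, so the first statement is Proposition 5. By Proposition 6, $E(|G|/|U_1U_2U_3|)\to1$. Since $|G|/|U_1U_2U_3|\ge1$, Markov's inequality applied to $|G|/|U_1U_2U_3|-1\ge0$ gives $|U_1U_2U_3|/|G|\to1$ in probability. The last clause of part 3 is part 2, proved in the next section.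

**Proof of Theorem 1, part 1.** Let $\varepsilon>0$. By Propositions 5 and 11 there is $n_1$ such that $p_4(G)>1-\varepsilon$ for all classical $G$ with $n\ge n_1$. The remaining groups, which are classical of rank bounded in terms of $n_1$ or exceptional, have bounded $|W|$. So by (2) all but finitely many of them satisfy $p_4(G)>1-\varepsilon$. Hence $p_4(G)\to1$. $\blacksquare$

## Three factors: one coset of $N_G(U)$ is never covered

Counting does not exclude three factors: for $SL_2(q)$ already $|U|^3=q^3>|G|$, and part 3 says that three random factors fill almost all of $G$ in large rank. The obstruction is the one seen for $PSL_2(q)$. There we looked at the elements with $gx_3=x_1$; this set is a coset $B_1h$.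

**Lemma 12.** Suppose $G=U_1U_2U_3$ with $U_i$ unipotent Sylow subgroups. Then $T=1$ (that is, $N_G(U)=U$), and $U_3=U_1^u$ for some $u\in U_2$.

*Proof.* Let $U_3=U_1^h=h^{-1}U_1h$ and $B_1=N_G(U_1)$. First, $U_2$ must meet every coset $U_1bh$ with $b\in B_1$. Indeed, write $bh=u_1u_2(h^{-1}u'h)$ with $u_1,u'\in U_1$, $u_2\in U_2$. Then
$$u_2=u_1^{-1}\,bh\,h^{-1}u'^{-1}h=u_1^{-1}bu'^{-1}h\in U_1bU_1h=U_1bh,$$
as $b$ normalizes $U_1$. Second, $U_2$ meets at most one such coset. If $x,y\in U_2\cap B_1h$, then $xy^{-1}\in U_2\cap B_1$, a $p$-subgroup of $B_1$, so it is contained in the normal Sylow subgroup $U_1$ of $B_1$, and $U_1x=U_1y$. The number of cosets $U_1bh$ in $B_1h$ is $|B_1:U_1|=|T|$. So $T=1$. Taking $b=1$, some $u\in U_2$ lies in $U_1h$, and $U_1^u=U_1^h=U_3$. $\square$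

**Step 1: what the lemma gives.** If $T\ne1$, then $G$ is never a product of three unipotent Sylow subgroups, so $p_3(G)=0$. This is the last sentence of part 2. Now let $T=1$, so $B=U$, and let $U_i=U^{g_i}$ be random. Put $c=g_1g_2^{-1}$ and $c'=g_3g_2^{-1}$, which are independent and uniform. If $G=U_1U_2U_3$, conjugate by $g_2^{-1}$: the three subgroups become $U^c,U,U^{c'}$, and Lemma 12 gives $U^{c'}=U^{cu}$ with $u\in U$. Then $c'(cu)^{-1}\in N_G(U)=B$, so $c'\in Bcu\subseteq BcB$. Two independent uniform elements must lie in the same double coset. Since $|BwB|=q_w|B|$ is largest for $w=w_0$,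
$$p_3(G)\le\sum_w\Big(\frac{|BwB|}{|G|}\Big)^2\le\max_w\frac{|BwB|}{|G|}=\frac{|U||B|}{|G|}. \tag{8}$$

**Step 2: find the groups with $T=1$.** Since $N_G(U)=U\rtimes T$, we have $T\neq1$ as soon as $N_G(U)$ contains a nontrivial $p'$-element.

*Classical groups with $n\ge4$.* If $Q>2$, take $1\ne y\in\mathbb F_Q^*$. The element $\mathrm{diag}(y,y^{-1},1,\dots,1)\in SL_n(Q)\le L\cap\Omega$ is a $p'$-element. It is not scalar, so its image in $G$ is nontrivial. It normalizes $R$, as it lies in $L$, and it normalizes $U_n$, so it normalizes $U$. Hence $T\ne1$. So $T=1$ forces $Q=q=2$. This excludes the unitary groups, where $Q=q^2$, and the groups $P\Omega_{2n+1}(q)$, where $q$ is odd. For $\Omega^-_{2n+2}(2)$ the group $A=SO_2^-(2)$ of order $3$ lies in $I=\Omega$ and normalizes $U$, since it normalizes $R$ and centralizes $GL_n(Q)$; so $T\ne1$. Therefore $T=1$ implies $G\in\{SL_n(2),Sp_{2n}(2),\Omega^+_{2n}(2)\}$.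

*All other groups* have bounded rank. Let $q>3$, and let $X_\alpha,X_{-\alpha}$ be opposite root subgroups. It is a standard fact that $\langle X_\alpha,X_{-\alpha}\rangle$ is a central quotient of $SL_2(q')$, $SU_3(q')$, ${}^2B_2(q')$ or ${}^2G_2(q')$ with $q'\ge q$, and that its Cartan subgroup lies in $T$. This Cartan subgroup is the image of a group of order $q'-1$, $q'^2-1$, $q'-1$ or $q'-1$ modulo a central subgroup of order at most $2$, $3$, $1$ or $1$, respectively. Since $q'\ge4$, each of these quotients is nontrivial, so $T\ne1$. Only finitely many groups of bounded rank have $q\le3$, so $T\ne1$ for all but finitely many of these groups.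

**Step 3: conclude.** By Steps 1 and 2, $p_3(G)=0$ for all but finitely many $G$ outside the families $SL_n(2)$, $Sp_{2n}(2)$, $\Omega^+_{2n}(2)$. In these families $|G|\to\infty$ means $n\to\infty$. For $n\ge4$, either $T\ne1$ and $p_3(G)=0$, or (8) and Lemma 4 give
$$p_3(G)\le\frac{|U||B|}{|G|}\le\Big(\frac23\Big)^{\lfloor(n-1)/2\rfloor}\longrightarrow0 .$$
So the rarity of opposite pairs over $\mathbb F_2$, which ruled out the first approach to four factors, is exactly what shows that three factors fail. Hence $p_3(G)\to0$ as $|G|\to\infty$, which proves part 2 and with it Theorem 1. $\blacksquare$
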